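\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{question}{Question}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}


\title{Strictly convex and $\mathcal C^1$ invariant convex sets\\ of discrete projective groups}

\begin{abstract}
Let $\Gamma$ be a discrete irreducible subgroup of $\mathrm{SL}_{n+1}(\mathbb R)$, $n\ge 2$. We compare three conditions: $\Gamma$ preserves a strictly convex open set of projective space; it preserves a convex open set with $\mathcal C^1$ boundary; it preserves one that has both properties. For every $n\ge2$ neither of the first two conditions implies the other, and for $n\ge4$ there are finitely generated examples in both directions. On the other hand the first two conditions together imply the third. Both results rest on an exact characterization of each condition by the incidence between the limit set of $\Gamma$ in projective space and its limit set in the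 dual space.
\end{abstract}


\section{The question and the answer}

\subsection{The question}
Let $n\ge2$ and $V=\mathbb R^{n+1}$. An open set $\Omega\subset\mathbb P(V)$ is \emph{properly convex} if it is nonempty, its closure is contained in an affine chart, and it is convex in that chart. A hyperplane $H$ \emph{supports} $\Omega$ at $x\in\partial\Omega$ if $x\in H$ and $H\cap\Omega=\emptyset$. The set $\Omega$ is \emph{strictly convex} if $\partial\Omega$ contains no nontrivial segment, and it \emph{has $\mathcal C^1$ boundary} if it has a unique supporting hyperplane at each point of $\partial\Omega$. A group $\Gamma\subset\mathrm{SL}(V)$ \emph{preserves} $\Omega$ if $\gamma(\Omega)=\Omega$ for all $\gamma\in\Gamma$. It is \emph{irreducible} if $V$ has no $\Gamma$-invariant subspace other than $0$ and $V$.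

The following question is posed in \cite{BCM}.

\begin{question}
Let $\Gamma$ be a discrete irreducible subgroup of $\mathrm{SL}_{n+1}(\mathbb R)$. Are the following conditions equivalent?
\begin{enumerate}
\item[(i)] $\Gamma$ preserves a strictly convex, properly convex open set;
\item[(ii)] $\Gamma$ preserves a properly convex open set with $\mathcal C^1$ boundary;
\item[(iii)] $\Gamma$ preserves a strictly convex, properly convex open set with $\mathcal C^1$ boundary.
\end{enumerate}
\end{question}

Strict convexity forbids segments in the boundary; $\mathcal C^1$ regularity forbids corners. Projective duality exchanges segments and corners, hence exchanges (i) for $\Gamma$ and (ii) for the contragredient group $\Gamma^*$, while (iii) is self-dual. Clearly (iii) implies (i) and (ii).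

The convex set is not determined by the group, and its regularity depends on how it is chosen. Suppose for instance that $\Gamma$ is irreducible and preserves an open ellipsoid $\mathcal B$ and a nonempty closed set $F\subsetneq\partial\mathcal B$. The ellipsoid satisfies (iii). The convex hull of $F$ has nonempty interior by irreducibility, and this interior is also invariant. But it is not strictly convex. Indeed, its boundary contains a point of $\mathcal B$: otherwise the hull would be $\overline{\mathcal B}$, and $F$, which contains the extreme points of its hull, would be $\partial\mathcal B$. Such a point is a convex combination of at least two points of $F$ lying in a supporting hyperplane. So a bad invariant convex set may sometimes be replaced by a good one. It is natural to hope that the corners of an invariant strictly convex set can always be smoothed equivariantly, that is, to guess that the answer is yes.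

Corners can indeed be smoothed away from a certain closed set, but not always on it. There are points which lie in the boundary of \emph{every} invariant convex set, and hyperplanes which support \emph{every} invariant convex set. If two of these forced hyperplanes pass through one forced point, no choice of $\Omega$ removes the corner. This is the only obstruction, and it does occur.

\subsection{Results}
The group $\Gamma$ acts on $V^*$ by $\gamma\cdot f=f\circ\gamma^{-1}$. We write $\Gamma^*\subset\mathrm{SL}(V^*)\simeq\mathrm{SL}_{n+1}(\mathbb R)$ for the image (the \emph{contragredient} group); it is discrete and irreducible if $\Gamma$ is. A hyperplane of $\mathbb P(V)$ is identified with the class $[f]\in\mathbb P(V^*)$ of an equation. For $x\in V$ and $f\in V^*$ let $x\otimes f$ be the endomorphism $v\mapsto f(v)x$. Let $\overline\Gamma\subset\mathbb P(\mathrm{End}\,V)$ be the closure of the image of $\Gamma$, and put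
\[
\Lambda=\{[x]:\ [x\otimes f]\in\overline\Gamma\text{ for some }f\}\subset\mathbb P(V),\qquad
\Lambda^*=\{[f]:\ [x\otimes f]\in\overline\Gamma\text{ for some }x\}\subset\mathbb P(V^*).
\]
These are the limit sets of $\Gamma$. We shall see that if $\Gamma$ is irreducible and preserves a properly convex open set, then they consist of forced points and forced hyperplanes in the sense above. Consider
\begin{itemize}
\item[(T)] every hyperplane $H\in\Lambda^*$ contains at most one point of $\Lambda$;
\item[(T$^*$)] every point $x\in\Lambda$ lies on at most one hyperplane of $\Lambda^*$.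
\end{itemize}

\begin{thmA}
\begin{enumerate}
\item[(1)] For every $n\ge2$ there is a discrete irreducible $\Gamma\subset\mathrm{SL}_{n+1}(\mathbb R)$, which can be taken free of infinite rank, satisfying \textup{(i)} but neither \textup{(ii)} nor \textup{(iii)}. Its contragredient satisfies \textup{(ii)} but neither \textup{(i)} nor \textup{(iii)}.
\item[(2)] For every $n\ge4$ there are finitely generated examples of both kinds, isomorphic to $\mathbb Z^{n-2}*\mathbb Z/2$.
\end{enumerate}
\end{thmA}

So the answer to the question is no, for every $n\ge2$. We do not treat finitely generated examples for $n=2,3$.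

\begin{thmB}
Let $\Gamma\subset\mathrm{SL}_{n+1}(\mathbb R)$ be discrete, irreducible, and preserve some properly convex open set. Then
\[
\text{\textup{(i)}}\Leftrightarrow\text{\textup{(T)}},\qquad \text{\textup{(ii)}}\Leftrightarrow\text{\textup{(T$^*$)}},\qquad
\text{\textup{(iii)}}\Leftrightarrow[\text{\textup{(T)} and \textup{(T$^*$)}}]\Leftrightarrow[\text{\textup{(i)} and \textup{(ii)}}].
\]
\end{thmB}

Each of (i), (ii), (iii) implies that $\Gamma$ preserves a properly convex open set. Hence (iii) is equivalent to [(i) and (ii)] for \emph{every} discrete irreducible group.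

\begin{corollary}
Let $\Gamma\subset\mathrm{SL}_{n+1}(\mathbb R)$ be discrete and irreducible. If a linear isomorphism $V\to V^*$ conjugates $\Gamma$ to $\Gamma^*$, for instance if $\Gamma$ preserves a nondegenerate bilinear form, then \textup{(i)}, \textup{(ii)} and \textup{(iii)} are equivalent.
\end{corollary}

\begin{proof}
By duality (Lemma~\ref{lem:duality}), (ii) for $\Gamma$ is (i) for $\Gamma^*$, which by conjugacy is (i) for $\Gamma$. So (i) and (ii) are equivalent, and together they are equivalent to (iii) by Theorem B. If $\Gamma$ preserves a nondegenerate bilinear form $b$, the isomorphism $v\mapsto b(v,\cdot)$ conjugates $\Gamma$ to $\Gamma^*$, since $b(\gamma v,\cdot)=b(v,\gamma^{-1}\,\cdot)$.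
\end{proof}

\subsection{The idea of the counterexample, in the plane}\label{ss:plane}
Let $n=2$ and use coordinates $(\xi,y)$ in an affine chart of the projective plane. The curve $y=|\xi|+\xi^2$ bounds a strictly convex region with a single corner, at the origin (Figure~\ref{fig:corner}). Choose distinct nonzero numbers $a_i\to0$, infinitely many of each sign; put $\epsilon_i=\mathrm{sgn}(a_i)$ and $b_i=(a_i,|a_i|+a_i^2)$. The tangent line $L_i$ at $b_i$ is the zero set of $f_i=y-(\epsilon_i+2a_i)\xi+a_i^2$, and
\[
f_i(b_i)=0,\qquad f_i(b_j)=|a_j|-\epsilon_ia_j+(a_i-a_j)^2>0\quad(j\ne i),\qquad f_i(0,0)=a_i^2>0 .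
\]
The points $b_i$ converge to the corner, but the lines $L_i$ accumulate on \emph{two} lines $f_\pm=y\mp\xi=0$. At $b_j$ the value of $f_\pm$ is $|a_j|\mp a_j+a_j^2>0$; so the two limit lines meet the configuration only at the corner.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.6]
\draw[very thick,domain=0:0.8] plot (\x,{\x+\x*\x});
\draw[very thick,domain=0:0.8] plot ({-\x},{\x+\x*\x});
\draw[dashed] (-0.3,-0.3)--(1.0,1.0) node[right]{$f_+=0$};
\draw[dashed] (0.3,-0.3)--(-1.0,1.0) node[left]{$f_-=0$};
\draw[thin] (0.1,-0.14)--(0.79,1.378);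
\draw[thin] (-0.1,-0.25)--(0.75,1.11);
\draw[thin] (0,-0.2025)--(-0.79,1.2985);
\draw[thin] (0.15,-0.25)--(-0.7,0.94);
\draw (0.6,0.96) circle (0.05);
\draw (0.3,0.39) circle (0.05);
\draw (-0.45,0.6525) circle (0.05);
\draw (-0.2,0.24) circle (0.05);
\fill (0.6,0.96) circle (0.015);
\fill (0.3,0.39) circle (0.015);
\fill (-0.45,0.6525) circle (0.015);
\fill (-0.2,0.24) circle (0.015);
\fill (0,0) circle (0.02);
\end{tikzpicture}
\caption{The curve $y=|\xi|+\xi^2$ (thick), some of its points $b_i$ with small discs around them, and its tangent lines there (thin). As the points tend to the corner from the right or from the left, the tangent lines tend to the two dashed lines $y=\xi$ and $y=-\xi$.}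
\label{fig:corner}
\end{figure}

Now turn each flag $(b_i,L_i)$ into an involution. In homogeneous coordinates, extend $b_i$ to a basis $(b_i,m_i)$ of $\ker f_i$, choose $w_i$ with $f_i(w_i)=1$, and for $\lambda>0$ (depending on $i$) let
\[
s_i(\beta b_i+\mu m_i+\omega w_i)=\lambda\omega\, b_i-\mu\, m_i+\lambda^{-1}\beta\, w_i ,
\]
a map of determinant $1$ with $s_i^2=1$. Divided by $\lambda\omega$, the image is $b_i-\frac{\mu}{\lambda\omega}m_i+\frac{\beta}{\lambda^2\omega}w_i$. So when $\lambda$ is large, $s_i$ sends every point of a bounded set on which $\omega=f_i$ is bounded below by a positive constant into a small disc $B_i$ around $b_i$. In particular it sends the origin and all other discs $B_j$ into $B_i$. Dually, it sends the two limit lines and all lines close to some $L_j$, $j\ne i$, to lines close to $L_i$. So a ping-pong game is played on points and on lines at the same time. Let $N$ be the group generated by the $s_i$. Its limit set $\Lambda$ will be contained in the union of the origin and the discs $B_i$, and each line of $\Lambda^*$ will be either close to some $L_i$ or one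 of the two limit lines.

\emph{The corner is forced.} The limit set $\Lambda$ has points in every $B_i$, hence contains the origin. Likewise $\Lambda^*$ contains lines close to every $L_i$, hence both limit lines. Both pass through the origin, so (T$^*$) fails and no invariant convex set has $\mathcal C^1$ boundary.

\emph{No segment is forced.} Let $X_i$ be the union of the origin and all discs except $B_i$. Ping-pong shows that the points of $\Lambda$ in $B_i$ lie in $s_i(X_i)$. Suppose a line of $\Lambda^*$ contains two points of $\Lambda$. If it is close to $L_{i_1}$, it misses the origin and the discs $B_j$ with $j\neq i_1$, so both points lie in $B_{i_1}$. Apply $s_{i_1}$: the result is again a line of $\Lambda^*$ with two points of $\Lambda$ on it, now in $X_{i_1}$. Repeat. Either at some stage the line is one of the two limit lines, which meet $\Lambda$ only at the origin, and the two points coincide; or the two points lie in all the nested sets $s_{i_1}\cdots s_{i_m}(X_{i_m})$, which shrink to a point, and again they coincide. So (T) holds, and Theorem B provides an invariant strictly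 convex set.

In \S\S\ref{sec:pingpong}--\ref{sec:corner} this becomes a proof for all $n\ge 2$. In \S\ref{sec:fg} the sequence of flags $(b_i,L_i)$ is replaced by an orbit of a group $\mathbb Z^{n-2}$ of unipotent matrices, which makes the group finitely generated. The limit sets are studied in \S\ref{sec:limit}, and the construction of good invariant sets, which is the main part of Theorem B, is in \S\ref{sec:suff}.

\section{Cones and duality}\label{sec:cones}

A \emph{cone} is a set stable under multiplication by $\mathbb R_{>0}$. A closed convex cone is \emph{salient} if it contains no line; then some linear form is positive on it outside $0$. We use two facts.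

\emph{Generated cones.} Let $A_0$ be a closed salient convex cone and $S\subset A_0\setminus0$ a cone whose image in projective space is compact. Then the convex cone (with $0$) generated by $S$ is closed and salient. Indeed, let $m$ be a linear form positive on $A_0\setminus0$. The set $S\cap\{m=1\}$ is compact, so its convex hull is compact, and this hull lies in $\{m=1\}$, hence misses $0$. The generated cone is the cone over this hull together with $0$.

\emph{Separation.} If $A$ is a closed salient convex cone and $p\notin A$, there is a linear form $m$ with $m(p)>0$ and $m<0$ on $A\setminus0$. Indeed, take $m_0$ with $m_0(p)>0$ and $m_0\le0$ on $A$, and $m_1$ with $m_1<0$ on $A\setminus0$; then $m=m_0+\eta m_1$ works for small $\eta>0$.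

Let $\Omega\subset\mathbb P(V)$ be properly convex and open. Then $\Omega=\mathbb P(K_\Omega)$ for an open convex cone $K_\Omega$ with salient closure, unique up to sign. A hyperplane supports $\Omega$ at $[x]$, with $x\in\overline{K_\Omega}\setminus0$, if and only if it has an equation $f$ with $f\ge0$ on $K_\Omega$ and $f(x)=0$. The \emph{dual} of $\Omega$ is
\[
\Omega^*=\mathbb P\{f\in V^*:\ f>0\text{ on }\overline{K_\Omega}\setminus0\}.
\]
It is properly convex and open, its closure is $\mathbb P\{f\ne0:\ f\ge0\text{ on }K_\Omega\}$, and $\Omega^{**}=\Omega$ by the bipolar theorem. If $\Gamma$ preserves $\Omega$, then $\Gamma^*$ preserves $\Omega^*$.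

\begin{lemma}\label{lem:duality}
$\Omega^*$ is strictly convex if and only if $\Omega$ has $\mathcal C^1$ boundary. Consequently \textup{(i)} for $\Gamma$ is equivalent to \textup{(ii)} for $\Gamma^*$, \textup{(ii)} for $\Gamma$ to \textup{(i)} for $\Gamma^*$, and \textup{(iii)} for $\Gamma$ to \textup{(iii)} for $\Gamma^*$.
\end{lemma}

\begin{proof}
Suppose $[f]\ne[f']$ support $\Omega$ at $[x]$, with $f,f'\ge0$ on $K_\Omega$. For $s,t\ge0$ not both zero the form $sf+tf'$ is nonzero, is $\ge0$ on $K_\Omega$ and vanishes at $x$. So the classes of these forms constitute a nontrivial segment in $\partial\Omega^*$.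

Conversely, let a nontrivial segment in $\partial\Omega^*$ have endpoints $[f]\ne[f']$ with $f,f'\ge0$ on $K_\Omega$, lifted so that $f+f'$ represents a point of the segment. As $[f+f']\notin\Omega^*$, there is $x\in\overline{K_\Omega}\setminus0$ with $f(x)+f'(x)=0$. Both terms are $\ge0$, so both vanish. Since nonzero forms that are $\ge0$ on the open cone $K_\Omega$ are positive on it, $[x]\in\partial\Omega$, and $[f]$, $[f']$ both support $\Omega$ at $[x]$.

The remaining statements follow by applying this to $\Omega$ and to $\Omega^*$.
\end{proof}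

\emph{Signs.} If $\Gamma$ preserves $\Omega=\mathbb P(K_\Omega)$, then $\gamma K_\Omega=\pm K_\Omega$ with a sign that is a character of $\Gamma$. Multiplying each $\gamma$ by its sign we get a discrete irreducible subgroup of $\mathrm{SL}^\pm(V)=\{|\det|=1\}$ with the same action on projective space and the same closure in $\mathbb P(\mathrm{End}\,V)$, which preserves $K_\Omega$. In \S\S\ref{sec:limit}--\ref{sec:suff}, an invariant $\Omega$ is fixed and $\Gamma$ denotes this modified group. Neither $\Lambda$, $\Lambda^*$ nor the conditions (i)--(iii), (T), (T$^*$) are affected.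

\section{Limit sets: what every invariant convex set must contain}\label{sec:limit}

Let $\Gamma$ be discrete and irreducible, preserving $K_\Omega$ as above. Norms of endomorphisms are operator norms; so $\|\gamma\|\ge1$ whenever $|\det\gamma|=1$. Let $\mathcal S\subset\mathrm{End}(V)\setminus0$ be the set of nonzero limits of sequences $c_k\gamma_k$ with $c_k>0$ and $\gamma_k\in\Gamma$. It is closed in $\mathrm{End}(V)\setminus0$, stable under positive scaling, and contains a product of two of its elements whenever this product is nonzero. Its elements map $\overline{K_\Omega}$ into itself. Up to sign, its rank one elements are the lifts of the rank one elements of $\overline\Gamma$. Everything depends on there being some.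

\begin{lemma}\label{lem:rankone}
$\mathcal S$ contains an element of rank one.
\end{lemma}

\begin{proof}
We take an element of minimal rank, show that $\Gamma$ induces on its image a compact group up to scaling, and use the convex cone to find a vector fixed by this group; irreducibility then forces the rank to be one.

Let $r$ be the minimal rank in $\mathcal S$ and $\pi\in\mathcal S$ of rank $r$. Some $\gamma\in\Gamma$ satisfies $\pi\gamma\pi\ne0$; otherwise $\Gamma\,\mathrm{Im}\,\pi$, which spans $V$ by irreducibility, would lie in $\ker\pi$. Put $\pi_1=\gamma\pi$. Then $\pi_1^2\ne0$ lies in $\mathcal S$, so it has rank $r$, and $W=\mathrm{Im}\,\pi_1$ satisfies $V=W\oplus\ker\pi_1$. Let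
\[
\mathcal G=\{\rho|_W:\ \rho\in\mathcal S,\ \mathrm{Im}\,\rho=W,\ \ker\rho=\ker\pi_1,\ |\det(\rho|_W)|=1\}\subset\mathrm{GL}(W).
\]
It is stable under products, and nonempty because a positive multiple of $\pi_1$ has determinant $\pm1$ on $W$. Note that $\rho$ is recovered from $\rho|_W$ by composing with the projection onto $W$ along $\ker\pi_1$.

\emph{$\mathcal G$ is closed in $\mathrm{End}(W)$.} If $\rho_k|_W\to\tau$, then $|\det\tau|=1$, and $\rho_k$ converges to $\tau$ composed with the projection. This limit is nonzero, so it lies in $\mathcal S$; its image is $W$ and its kernel $\ker\pi_1$.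

\emph{$\mathcal G$ is bounded.} If $\|\rho_k\|\to\infty$, a limit of a subsequence of $\rho_k/\|\rho_k\|$ is an element of $\mathcal S$ with image in $W$, kernel containing $\ker\pi_1$, and determinant $0$ on $W$. Its rank is less than $r$, a contradiction.

\emph{$\mathcal G$ is a group.} Given $g\in\mathcal G$, some subsequence $g^{n_k}$ converges in $\mathrm{GL}(W)$, and we may take $n_{k+1}-n_k\ge2$. Then $g^{n_{k+1}-n_k}\to1$, so $g^{n_{k+1}-n_k-1}\to g^{-1}$, and $g^{-1}\in\mathcal G$ by closedness.

So $\mathcal G$ is a compact group. It preserves the salient cone $\overline{K_\Omega}\cap W$, which contains the nonzero vector $\pi_1(v)$ for $v\in K_\Omega\setminus\ker\pi_1$. Averaging this vector over $\mathcal G$ with respect to Haar measure gives a $\mathcal G$-fixed $w_0\in\overline{K_\Omega}\cap W$; it is nonzero, since a linear form positive on $\overline{K_\Omega}\setminus0$ is positive on it.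

For $\gamma\in\Gamma$, the map $\pi_1\gamma\pi_1$ is either $0$ or an element of $\mathcal S$, and in the second case it has rank $r$, image $W$ and kernel $\ker\pi_1$. Hence its restriction to $W$ lies in $\mathbb R_{\ge0}\mathcal G$, and $\pi_1\gamma\pi_1w_0\in\mathbb Rw_0$. Similarly $\pi_1|_W\in\mathbb R_{>0}\mathcal G$, so $\pi_1w_0\in\mathbb R_{>0}w_0$. Together, $\pi_1\gamma w_0\in\mathbb Rw_0$ for all $\gamma\in\Gamma$. Since $\Gamma w_0$ spans $V$, we get $\mathrm{Im}\,\pi_1=\mathbb Rw_0$ and $r=1$.
\end{proof}

Let $x\otimes f\in\mathcal S$. For $v\in K_\Omega$ we have $f(v)x\in\overline{K_\Omega}$. By salience $f$ does not take both signs on the open set $K_\Omega$; being nonzero, it does not vanish there. Changing the signs of both $x$ and $f$, we may and shall assume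
\begin{equation}\label{eq:signs}
x\in\overline{K_\Omega},\qquad f>0\ \text{ on }K_\Omega .
\end{equation}

\begin{lemma}\label{lem:limit}
\begin{enumerate}
\item[(a)] $\Lambda$ and $\Lambda^*$ are nonempty, compact, $\Gamma$-invariant, and span $V$ and $V^*$. Moreover $\Lambda(\Gamma^*)=\Lambda^*$ and $\Lambda^*(\Gamma^*)=\Lambda$.
\item[(b)] Every nonempty closed $\Gamma$-invariant subset of $\mathbb P(V)$ contains $\Lambda$; every nonempty closed $\Gamma$-invariant subset of $\mathbb P(V^*)$ contains $\Lambda^*$.
\item[(c)] Every $H\in\Lambda^*$ contains a point of $\Lambda$; every $x\in\Lambda$ lies on some $H\in\Lambda^*$.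
\item[(d)] For every $\Gamma$-invariant properly convex open set $\Omega'$, we have $\Lambda\subset\partial\Omega'$, and no $H\in\Lambda^*$ meets $\Omega'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Nonemptiness is Lemma~\ref{lem:rankone}. A limit of norm one, rank one elements of $\mathcal S$ is a rank one element of $\mathcal S$; this gives compactness. If $x\otimes f\in\mathcal S$, then $\gamma x\otimes f=\gamma(x\otimes f)$ and $x\otimes(\gamma\cdot f)=(x\otimes f)\gamma^{-1}$ are in $\mathcal S$; this gives invariance, and irreducibility of $\Gamma$ and $\Gamma^*$ gives the spanning statements. The element $\gamma$ acts on $V^*$ by the transpose of $\gamma^{-1}$, and $\Gamma=\Gamma^{-1}$; so the set $\mathcal S$ for $\Gamma^*$ consists of the transposes of the elements of $\mathcal S$. The transpose of $x\otimes f$ is $g\mapsto g(x)f$, which proves the last claim.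

(b) Let $Z\subset\mathbb P(V)$ be closed, nonempty and invariant, and let $x\otimes f=\lim c_k\gamma_k$. Since the orbit of any vector representing a point of $Z$ spans $V$, there is $[z]\in Z$ with $f(z)\ne0$. Then $c_k\gamma_kz\to f(z)x$, so $[x]\in Z$. The second statement is the first one for $\Gamma^*$.

(c) Let $c_k\gamma_k\to x\otimes f$. This limit is singular and $|\det\gamma_k|=1$, so $c_k\to0$. With $c_k'=1/\|\gamma_k^{-1}\|\le1$ we may assume, after extraction, that $c_k'\gamma_k^{-1}\to\rho\ne0$. Then $(x\otimes f)\rho=\lim c_kc_k'\,\mathrm{Id}=0$, so $\mathrm{Im}\,\rho\subset\ker f$. As $\Lambda$ spans $V$, there is $[z]\in\Lambda$ with $\rho z\ne0$, and $[\rho z]=\lim[\gamma_k^{-1}z]$ lies in $\Lambda\cap\ker f$. The second claim is the first one for $\Gamma^*$.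

(d) By (b), $\Lambda\subset\overline{\Omega'}$ and $\Lambda^*\subset\overline{\Omega'^{\,*}}$. So an equation of $H\in\Lambda^*$ is, up to sign, $\ge0$ on the open cone over $\Omega'$, hence positive there: $H\cap\Omega'=\emptyset$. By (c), each $x\in\Lambda$ lies on such an $H$, so $x\notin\Omega'$.
\end{proof}

Irreducibility has been used for every spanning statement. It cannot be dropped: the trivial group preserves a ball, but $\overline\Gamma$ then has no element of rank one. Discreteness has not been used yet.

\begin{proof}[Proof of the necessity part of Theorem B]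
Let $\Omega'$ be invariant and strictly convex. If $H\in\Lambda^*$ contained two points of $\Lambda$, the segment of $\overline{\Omega'}$ joining them would lie in $H\cap\overline{\Omega'}\subset\partial\Omega'$, a contradiction. So (i) implies (T). Let $\Omega'$ be invariant with $\mathcal C^1$ boundary and $x\in\Lambda\subset\partial\Omega'$. Every $H\in\Lambda^*$ through $x$ supports $\Omega'$ at $x$; so there is at most one. Thus (ii) implies (T$^*$). Hence (iii) implies [(i) and (ii)], which implies [(T) and (T$^*$)].
\end{proof}

\section{Building invariant convex sets}\label{sec:suff}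

We now prove the converse implications. The hyperplanes of $\Lambda^*$ bound an invariant cone $K$ containing $K_\Omega$, and $\Lambda$ generates a smaller invariant cone $C$. In general the boundaries of both contain segments. The required set will be found in between, as a sublevel set $\{u<0\}$ of an invariant function $u$ on $K$ that is convex and homogeneous of degree one. We need $u$ to be strictly convex in directions transverse to the rays, and to be positive near the points of $\partial K$ that do not lie over $\Lambda$.

\subsection{The two cones}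
Let $\tilde\Lambda\subset\overline{K_\Omega}\setminus0$ be the set of lifts of points of $\Lambda$, and $\tilde\Lambda^*$ the set of lifts of points of $\Lambda^*$ that are positive on $K_\Omega$. These are $\Gamma$-invariant cones, closed in $V\setminus0$ and $V^*\setminus0$, and $f(x)\ge0$ for $f\in\tilde\Lambda^*$, $x\in\tilde\Lambda$. Let $C$ and $C_*$ be the convex cones (with $0$) generated by $\tilde\Lambda$ and $\tilde\Lambda^*$. The generators lie in the closed salient cones $\overline{K_\Omega}$ and $\{f:f\ge0\text{ on }K_\Omega\}$. So by \S\ref{sec:cones} $C$ and $C_*$ are closed and salient, and they have nonempty interior since $\Lambda$ and $\Lambda^*$ span. Put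
\[
K=\{v\in V:\ f(v)>0\ \ \forall f\in\tilde\Lambda^*\},\qquad K_*=\{h\in V^*:\ h(x)>0\ \ \forall x\in\tilde\Lambda\}.
\]
By compactness of $\Lambda^*$, $K$ is an open convex cone. It contains $K_\Omega$. Its closure is $\{v:f(v)\ge0\ \forall f\in\tilde\Lambda^*\}$ (move $v$ slightly towards a point of $K_\Omega$), which is salient because $\Lambda^*$ spans $V^*$. Hence
\begin{equation}\label{eq:boundaryK}
\text{for each } p\in\partial K\setminus0 \text{ there is } f\in\tilde\Lambda^* \text{ with } f(p)=0 .
\end{equation}
We have $C\subset\overline K$. Further $\mathrm{int}\,C\subset K$, since a nonzero form that is $\ge0$ on $C$ is positive on its interior. Finally $\tilde\Lambda\subset\partial K$ by Lemma~\ref{lem:limit}(c). By Lemma~\ref{lem:limit}(a), passing from $(\Gamma,K_\Omega)$ to $\Gamma^*$ and the dual cone exchanges $\tilde\Lambda$ with $\tilde\Lambda^*$, $C$ with $C_*$ and $K$ with $K_*$; so all statements of this section have dual versions. In particular $\overline{K_*}=\{h:\ h\ge0\text{ on }C\}$.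

\subsection{What (T) says about sequences}
This is where discreteness enters.

\begin{lemma}\label{lem:sequences}
Assume \textup{(T)}. Let $\gamma_k\in\Gamma$ be distinct. After extraction there are $x\in\tilde\Lambda$ and $h\in\tilde\Lambda^*$ with $\gamma_k/\|\gamma_k\|\to x\otimes h$. Hence, for every compact $Q\subset K$, $\gamma_kq/\|\gamma_k\|\to h(q)x$ uniformly for $q\in Q$, with $h(q)>0$.
\end{lemma}

\begin{proof}
By discreteness $\|\gamma_k\|\to\infty$. Extract so that $\gamma_k/\|\gamma_k\|\to\pi$ and $\gamma_k^{-1}/\|\gamma_k^{-1}\|\to\rho$. Since $\|\gamma_k^{-1}\|\ge1$, we get $\rho\pi=0$. As $\Lambda^*$ spans $V^*$, there is $g\in\tilde\Lambda^*$ with $f:=g\circ\rho\ne0$. This $f$ is a limit of positive multiples of $g\circ\gamma_k^{-1}=\gamma_k\cdot g\in\tilde\Lambda^*$, so $f\in\tilde\Lambda^*$; and $f\circ\pi=0$, that is, $\mathrm{Im}\,\pi\subset\ker f$. On the other hand $\Lambda$ spans $V$, so $\mathrm{Im}\,\pi$ is spanned by the nonzero vectors among the $\pi(z)$, $z\in\tilde\Lambda$, and these are in $\tilde\Lambda$ by invariance and closedness. By (T), $\ker f$ contains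 at most one point of $\Lambda$. So $\pi$ has rank one, and $\pi=x\otimes h$ with signs as in \eqref{eq:signs}, so that $x\in\tilde\Lambda$ and $h\in\tilde\Lambda^*$. By definition of $K$, $h>0$ on $K$.
\end{proof}

\begin{lemma}\label{lem:hull}
Assume \textup{(T)}. Let $Z\subset K$ be finite (possibly empty) and $A$ the convex cone (with $0$) generated by $\tilde\Lambda\cup\Gamma Z$. Then $A$ is closed and salient, and $A\cap\partial K=\tilde\Lambda\cup\{0\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sequences}, a sequence in $\mathbb P(\Gamma Z)$ has a subsequence which is constant or converges to a point of $\Lambda$. So $\Lambda\cup\mathbb P(\Gamma Z)$ is compact. The generators $\tilde\Lambda\cup\Gamma Z$ lie in the salient cone $\overline K$; by \S\ref{sec:cones}, $A$ is closed and salient. Let $0\ne p\in A\cap\partial K$, let $f$ be as in \eqref{eq:boundaryK}, and write $p$ as a finite positive combination of generators. As $f\ge0$ on $\overline K$, $f$ vanishes on each generator used. As $f>0$ on $\Gamma Z\subset K$, these generators lie in $\tilde\Lambda\cap\ker f$, which is a single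 ray by (T). So $p\in\tilde\Lambda$. Conversely $\tilde\Lambda\cup\{0\}\subset A\cap\partial K$.
\end{proof}

\subsection{An invariant concave function}

\begin{lemma}\label{lem:G}
There is a smooth $\Gamma$-invariant function $G:K\to(0,\infty)$, homogeneous of degree $1$, such that $G(v_k)\to0$ whenever $v_k\in K$ converges to a point of $\partial K\setminus0$, and
\begin{equation}\label{eq:superadd}
G(v+v')\ge G(v)+G(v'),\quad\text{with strict inequality if } v,v' \text{ are not proportional.}
\end{equation}
In particular $G$ is concave.
\end{lemma}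

\begin{proof}
Let $\varphi(v)=\int_{C_*}e^{-f(v)}\,df$ for $v\in K$ (the Koszul--Vinberg characteristic function). For $v$ in a compact subset of $K$ there is $c>0$ with $f(v)\ge c|f|$ for $f\in C_*$; so $\varphi$ is finite, smooth and positive. It is $\Gamma$-invariant because $C_*$ is invariant and $|\det\gamma|=1$, and it is homogeneous of degree $-(n+1)$. The second derivative $D^2\log\varphi(v)(u,u)$ is the variance of $f\mapsto f(u)$ for the probability density on $C_*$ proportional to $e^{-f(v)}$. It is positive for $u\ne0$, since $C_*$ has nonempty interior. So $\log\varphi$ is strictly convex.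

Let $v_k\to v\in\partial K\setminus0$ with $v_k\in K$, and take $f_0\in\tilde\Lambda^*$ with $f_0(v)=0$. The cone $C_*$ contains $B+\mathbb R_{\ge0}f_0$ for some ball $B$; this set has infinite volume, and $f\mapsto f(v)$ is bounded on it. Hence $\int_{C_*}e^{-f(v)}\,df=\infty$, and $\varphi(v_k)\to\infty$ by Fatou's lemma.

Put $G=\varphi^{-1/(n+1)}$. It remains to prove \eqref{eq:superadd}. The set $\{G\ge1\}=\{\log\varphi\le0\}$ is convex, and $G>1$ at proper convex combinations of distinct points of it. Apply this to the points $v/G(v)$ and $v'/G(v')$, which are distinct if $v,v'$ are not proportional, and to their convex combination $\frac{v+v'}{G(v)+G(v')}$.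
\end{proof}

\subsection{Cutting off the unwanted boundary}
The cone $K=\{-G<0\}$ is the sublevel set of a convex function already, but $-G$ vanishes on all of $\partial K$, so the boundary is not controlled. We add a penalty that blows up at the points of $\partial K$ we want to remove and vanishes on $\mathrm{int}\,C$.

\begin{example}
Forget the group for a moment and let $K\subset\mathbb R^2$ be the quadrant $\{a>0,\,b>0\}$, so that $G=\sqrt{ab}$, because $\int_0^\infty\!\int_0^\infty e^{-sa-tb}\,ds\,dt=1/(ab)$. Suppose the boundary ray through $(0,1)$ is to be kept and the one through $(1,0)$ is to be removed. The form $m=a-b$ is negative at the first and positive at the second. The cone where $m_+^2/G-G<0$, that is, where $(a-b)_+^2<ab$, is $\{a/b<\frac{3+\sqrt5}2\}$ in the quadrant: the unwanted boundary ray has moved into $K$, and the other one has stayed.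
\end{example}

Here and below $s_+=\max(s,0)$. Note that for $t>0$
\begin{equation}\label{eq:perspective}
\frac{s_+^2}{t}=\sup_{a\ge0}\,(2as-a^2t).
\end{equation}

\begin{proposition}\label{prop:cut}
Assume \textup{(T)}. Let $(m_i)$ be a countable (possibly finite or empty) family of linear forms with $m_i<0$ on $C\setminus0$, such that every $p\in\partial K\setminus(\tilde\Lambda\cup0)$ satisfies $m_i(p)>0$ for some $i$. Then there is a $\Gamma$-invariant open convex cone $K'\subset K$ such that $\Omega'=\mathbb P(K')$ is properly convex and strictly convex, and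
\begin{enumerate}
\item[(a)] $\overline{K'}\cap\partial K=\tilde\Lambda\cup0$;
\item[(b)] $\Omega'$ has a unique supporting hyperplane at each point of $\partial\Omega'\setminus\Lambda$;
\item[(c)] $K'$ contains every $z\in K$ such that $m_i(\gamma z)\le0$ for all $i$ and all $\gamma\in\Gamma$; in particular $\mathrm{int}\,C\subset K'$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The penalty.} Let $Q\subset K$ be compact and fix $i$. Only finitely many $\gamma\in\Gamma$ satisfy $m_i\circ\gamma>0$ somewhere on $Q$. Otherwise there are distinct $\gamma_k$ and $q_k\in Q$ with $m_i(\gamma_kq_k)>0$; by Lemma~\ref{lem:sequences}, after extraction, positive multiples of $\gamma_kq_k$ converge to some $x\in\tilde\Lambda$, so $m_i(x)\ge0$, contradicting $m_i<0$ on $C\setminus0$. Hence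
\[
\Psi_i=\sum_{\gamma\in\Gamma}(m_i\circ\gamma)_+^2
\]
is a locally finite sum on $K$. It is $\mathcal C^1$, $\Gamma$-invariant, and homogeneous of degree $2$. Let $Q_1\subset Q_2\subset\cdots$ be compact sets whose interiors cover $K$, and choose $t_i>0$ such that $t_i^2\Psi_i$ has $\mathcal C^1$ norm at most $2^{-i}$ on $Q_i$. Then $\Psi=\sum_it_i^2\Psi_i$ is $\mathcal C^1$, $\Gamma$-invariant and homogeneous of degree $2$. Put
\[
u=\Psi/G-G,\qquad K'=\{v\in K:\ u(v)<0\}=\{\Psi<G^2\}.
\]

\emph{Convexity.} By \eqref{eq:perspective}, $(m_i\circ\gamma)_+^2/G$ is the supremum of the functions $2a\,m_i\circ\gamma-a^2G$, $a\ge0$, which are convex because $G$ is concave. So $\Psi/G$ is convex; being homogeneous of degree $1$, it is subadditive. With \eqref{eq:superadd}, $u$ is $\mathcal C^1$, convex, homogeneous of degree $1$, and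
\begin{equation}\label{eq:ustrict}
u(v+v')<u(v)+u(v')\quad\text{for non-proportional } v,v'\in K .
\end{equation}
So $K'$ is an open $\Gamma$-invariant convex cone. If $m_i(\gamma z)\le0$ for all $i,\gamma$, then $\Psi(z)=0$ and $u(z)=-G(z)<0$. This applies to $z\in\mathrm{int}\,C$, because $C$ is $\Gamma$-invariant and $m_i<0$ on $C\setminus0$. This proves (c); in particular $K'\ne\emptyset$, and $\Omega'$ is properly convex since $K'\subset K$.

\emph{Proof of} (a). Let $v_k\in K'$ converge to $p\in\partial K\setminus0$ and suppose $p\notin\tilde\Lambda$. Choose $i$ with $m_i(p)>0$. The term $\gamma=1$ gives $\Psi(v_k)\ge t_i^2m_i(v_k)_+^2\to t_i^2m_i(p)^2>0$, while $G(v_k)\to0$. This contradicts $\Psi<G^2$. Conversely $\tilde\Lambda\subset C=\overline{\mathrm{int}\,C}\subset\overline{K'}$. All points of $\partial K'$ not in $\tilde\Lambda\cup0$ lie in $K$, and $u=0$ there.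

\emph{Strict convexity.} Suppose $\partial\Omega'$ contains a nontrivial segment. If an interior point of it lies in $\mathbb P(\partial K)$, let $f\in\tilde\Lambda^*$ vanish there, by \eqref{eq:boundaryK}. As $f\ge0$ on $\overline K$, $f$ vanishes on the whole segment. Since $f>0$ on $K$, the segment lies in $\mathbb P(\overline{K'}\cap\partial K)=\Lambda$, and in $\ker f$: this contradicts (T). Otherwise the open segment lies in $\mathbb P(K)$. Let $v,v'\in\partial K'\cap K$ be lifts of two distinct points of it, such that $v+v'$ lies over the open segment. Then $u(v)=u(v')=0$, so $u(v+v')<0$ by \eqref{eq:ustrict}, that is, $v+v'\in K'$, a contradiction.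

\emph{Proof of} (b). By (a), a point of $\partial\Omega'\setminus\Lambda$ has a lift $v\in\partial K'\cap K$, and $u(v)=0$. Choose $v_0\in K'$. By convexity $du_v(v_0-v)\le u(v_0)-u(v)<0$; so $du_v\ne0$. Let $\ell\ne0$ be a form with $\ell\ge0$ on $K'$ and $\ell(v)=0$. If $du_v(z)<0$, then $v+\varepsilon z\in K'$ for small $\varepsilon>0$, so $\ell(z)\ge0$. Hence $\ell$ is a positive multiple of $-du_v$.
\end{proof}

\subsection{(T) implies (i), and (T$^*$) implies (ii)}
Assume (T). By Lemma~\ref{lem:hull} with $Z=\emptyset$, $C\cap\partial K=\tilde\Lambda\cup0$. So for each $p\in\partial K\setminus(\tilde\Lambda\cup0)$ the separation fact gives a form $m$ with $m(p)>0$ and $m<0$ on $C\setminus0$. For each such $m$, the set of classes of points $p\in\partial K$ with $m(p)>0$ is open in $\mathbb P(\partial K\setminus0)\setminus\Lambda$, and these sets cover this second countable space. Hence countably many of them cover it, Proposition~\ref{prop:cut} applies, and (i) holds.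

Condition (T$^*$) for $\Gamma$ is (T) for $\Gamma^*$, by Lemma~\ref{lem:limit}(a). So (T$^*$) implies (i) for $\Gamma^*$, which is (ii) for $\Gamma$ by Lemma~\ref{lem:duality}.

\subsection{(T) and (T$^*$) together imply (iii)}
By part (b), the set $\Omega'$ of Proposition~\ref{prop:cut} can fail to be $\mathcal C^1$ only at points of $\Lambda$. Let $x\in\tilde\Lambda$, and let $q\ge0$ on $K'$ be an equation of a hyperplane supporting $\Omega'$ at $[x]$. If $[q]\in\Lambda^*$, it is determined by $x$, by (T$^*$). So we must exclude the case $[q]\notin\Lambda^*$. As $C\subset\overline{K'}$, such a $q$ is $\ge0$ on $C$ and vanishes at $x$, so it belongs to $\partial K_*$, a cone which does not depend on $K'$. It is excluded if we have arranged that $q(z)<0$ for some $z\in K'$. Thus $K'$ must be \emph{large}: for each unwanted $q\in\partial K_*$ it must retain some point $z$ with $q(z)<0$. But it must also be \emph{small}, since unwanted points of $\partial K$ have to be cut off. By Proposition~\ref{prop:cut}(c), the demands are compatible if no cutting form is positive anywhere on the $\Gamma$-orbit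 of a point to be retained. We choose cutting forms and retained points alternately.

Assume (T) and (T$^*$). Write $\mathbb P(\partial K\setminus0)\setminus\Lambda=\bigcup_{i\ge1}E_i$ and $\mathbb P(\partial K_*\setminus0)\setminus\Lambda^*=\bigcup_{i\ge1}F_i$ with increasing compact sets $E_i$, $F_i$; this is possible for open subsets of compact metrizable spaces. We construct increasing finite sets $Z_i\subset K$ and $N_i\subset K_*$, starting from $Z_0=N_0=\emptyset$, such that
\begin{equation}\label{eq:compatible}
h(\gamma z)>0\quad\text{for all } h\in N_i,\ z\in Z_i,\ \gamma\in\Gamma .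
\end{equation}

\emph{Adding forms.} Let $A$ be the cone generated by $\tilde\Lambda\cup\Gamma Z_{i-1}$. By Lemma~\ref{lem:hull} it is closed and salient, and $A\cap\partial K=\tilde\Lambda\cup0$. So for each $[p]\in E_i$, $p\in\partial K$, there is $h\in V^*$ with $h(p)<0$ and $h>0$ on $A\setminus0$. In particular $h\in K_*$, and $h(\gamma z)>0$ for $z\in Z_{i-1}$, $\gamma\in\Gamma$. By compactness finitely many such $h$ suffice for all of $E_i$. Adding them to $N_{i-1}$ we get $N_i$.

\emph{Adding points.} Let $B\subset V^*$ be the cone generated by $\tilde\Lambda^*\cup\Gamma\cdot N_i$. By Lemma~\ref{lem:hull} for $\Gamma^*$, which uses (T$^*$), $B$ is closed and salient, and $B\cap\partial K_*=\tilde\Lambda^*\cup0$. So for each $[q]\in F_i$, $q\in\partial K_*$, there is $z\in V$ with $q(z)<0$ and $b(z)>0$ for all $b\in B\setminus0$. Then $z\in K$, and $h(\gamma z)=(\gamma^{-1}\cdot h)(z)>0$ for $h\in N_i$, $\gamma\in\Gamma$. Finitely many such $z$ suffice for $F_i$. Adding them to $Z_{i-1}$ we get $Z_i$, and \eqref{eq:compatible} holds.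

Let $(h_i)$ enumerate $\bigcup_iN_i$, let $m_i=-h_i$ and $Z=\bigcup_iZ_i$. As $h_i\in K_*$, we have $m_i<0$ on $C\setminus0$; and every $p\in\partial K\setminus(\tilde\Lambda\cup0)$ has its class in some $E_j$, so $m_i(p)>0$ for some $i$. Proposition~\ref{prop:cut} gives a strictly convex $\Omega'=\mathbb P(K')$ with a unique supporting hyperplane at each point of $\partial\Omega'\setminus\Lambda$. Since the sets $N_i$ and $Z_i$ increase, \eqref{eq:compatible} and part (c) give $Z\subset K'$.

Let $x\in\tilde\Lambda$, and let $q\ne0$ satisfy $q\ge0$ on $K'$ and $q(x)=0$. Since $C\subset\overline{K'}$, $q\ge0$ on $C$; so $q\in\overline{K_*}$, and $q(x)=0$ gives $q\in\partial K_*$. If $[q]\notin\Lambda^*$, then $[q]\in F_i$ for some $i$, and $q(z)<0$ for some $z\in Z\subset K'$, a contradiction. So $[q]\in\Lambda^*$ contains $[x]\in\Lambda$, and is unique by (T$^*$). Thus $\Omega'$ has $\mathcal C^1$ boundary, and (iii) holds. Together with the necessity part in \S\ref{sec:limit}, this proves Theorem B. \qed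

\section{Ping-pong with points and hyperplanes}\label{sec:pingpong}

We now set up the game of \S\ref{ss:plane} in general.

\subsection{The data}
Fix $\ell\in V^*\setminus0$ and $o\in V\setminus0$, and let $\mathcal A=\{v:\ell(v)=1\}$ and $\mathcal A^*=\{f:f(o)=1\}$. A vector with $\ell>0$ has a normalization in $\mathcal A$, and a form with $f(o)>0$ one in $\mathcal A^*$. Points of $\mathbb P(V)$ off $\ker\ell$, and points $[f]\in\mathbb P(V^*)$ with $f(o)\ne0$, are identified with their representatives in $\mathcal A$ and $\mathcal A^*$. Inclusions such as $g(S)\subset\mathbb R_{>0}S'$ are meant for vectors.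

The data are: an infinite countable set $I$; compact sets $B_i\subset\mathcal A$ with nonempty interior in $\mathcal A$ and nonempty compact sets $D_i\subset\mathcal A^*$, for $i\in I$; a point $b_\infty\in\mathcal A$ and a nonempty compact set $Y_\infty\subset\mathcal A^*$; and elements $s_i\in\mathrm{SL}(V)$ with $s_i^2=1$. Put
\[
X=\bigcup_iB_i\cup\{b_\infty\},\quad X_i=X\setminus B_i,\qquad Y=\bigcup_iD_i\cup Y_\infty,\quad Y_i=Y\setminus D_i .
\]
We assume:
\begin{itemize}
\item[(A1)] the sets $B_i$ and $\{b_\infty\}$ are pairwise disjoint; $X$ and all $X_i$ are compact;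
\item[(A2)] the sets $D_i$ and $Y_\infty$ are pairwise disjoint; $Y$ and all $Y_i$ are compact;
\item[(A3)] $f>0$ on $X_i$ for $f\in D_i$; and for $f\in Y_\infty$, $f>0$ on every $B_j$ while $f(b_\infty)=0$;
\item[(A4)] $s_i(X_i)\subset\mathbb R_{>0}B_i$ and $s_i\cdot Y_i\subset\mathbb R_{>0}D_i$;
\item[(A5)] for every sequence $(i_m)$ with $i_m\ne i_{m+1}$, the diameter in $\mathcal A$ of the normalization of $s_{i_1}\cdots s_{i_m}X_{i_m}$ tends to $0$;
\item[(A6)] there are two sequences of distinct indices along which the sets $D_i$ converge to single points $g\ne g'$ of $Y_\infty$.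
\end{itemize}
Condition (A6) produces the corner; (A3) is the convex position of the flags; (A5) will keep segments away.

By (A1), each $B_i$ is open in $X$. Hence points $v_k\in B_{i_k}$ with distinct $i_k$ converge to $b_\infty$: an accumulation point lies in $X$ but in no $B_j$. By (A3),
\begin{equation}\label{eq:positive}
f(p)>0\quad\text{for } f\in Y_j,\ p\in B_j .
\end{equation}

Let $N=\langle s_i:i\in I\rangle$. Every element of $N$ other than $1$ is given by a nonempty reduced word $w=s_{i_1}\cdots s_{i_m}$, $i_l\ne i_{l+1}$. By (A4) and the inclusions $B_{i_{l+1}}\subset X_{i_l}$, $D_{i_{l+1}}\subset Y_{i_l}$, every such word satisfies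
\begin{equation}\label{eq:words}
wX_{i_m}\subset\mathbb R_{>0}B_{i_1},\qquad w\cdot Y_{i_m}\subset\mathbb R_{>0}D_{i_1}.
\end{equation}
In particular $wb_\infty\in\mathbb R_{>0}B_{i_1}$, so $w\ne1$ in $\mathrm{SL}(V)$, and $N$ is the free product of the groups $\langle s_i\rangle\simeq\mathbb Z/2$.

\subsection{Limits, invariant subspaces, discreteness}

\begin{lemma}\label{lem:powers}
For $j\ne k$, a subsequence of the powers of $s_js_k$ converges projectively to $p_{jk}\otimes q_{jk}$ with $p_{jk}\in B_j$ and $q_{jk}\in\mathbb R_{>0}D_k$.
\end{lemma}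

\begin{proof}
Let $g=s_js_k$. Then $gX_k\subset\mathbb R_{>0}B_j\subset\mathbb R_{>0}X_k$. The normalizations of the sets $g^mX_k$ are nested and compact, and their diameters tend to $0$ by (A5); so they shrink to a point $p\in B_j$. Let $g^m/\|g^m\|\to\pi$ along a subsequence. For $v\in X_k$ we get $\pi v\in\mathbb Rp$. As $X_k$ contains $B_j$, which has interior in $\mathcal A$, it spans $V$; hence $\pi=p\otimes q$ with $q\ne0$. Let $f\in Y_j$. By \eqref{eq:words}, $f\circ g^m=(s_ks_j)^m\cdot f\in\mathbb R_{>0}D_k$, while $f\circ\pi=f(p)q$ with $f(p)>0$ by \eqref{eq:positive}. Since $\mathbb R_{>0}D_k$ is closed in $V^*\setminus0$, $q\in\mathbb R_{>0}D_k$.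
\end{proof}

For a subspace $W\subset V$ let $W^\perp\subset V^*$ be the space of forms vanishing on $W$.

\begin{lemma}\label{lem:subspaces}
Let $W\subset V$ be a subspace invariant under all products $s_js_k$. Then $W$ meets every $B_m$, or $W^\perp$ meets every $D_k$.
\end{lemma}

\begin{proof}
$W$ is invariant under $p_{jk}\otimes q_{jk}$, so $p_{jk}\in W$ or $q_{jk}\in W^\perp$, for all $j\ne k$. If all $q_{jk}$ are in $W^\perp$ we are done. Otherwise some $p_{jk}\in W$. Given $m$, choose $l\notin\{j,m\}$. The form $q_{ml}\in\mathbb R_{>0}D_l$ is positive on $B_j\subset X_l$, so $q_{ml}(p_{jk})>0$ and $q_{ml}\notin W^\perp$. Hence $p_{ml}\in W\cap B_m$.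
\end{proof}

\begin{lemma}\label{lem:discrete}
Let $P\subset\mathrm{SL}(V)$ be a discrete subgroup that acts on $I$ in such a way that $\tau(\mathbb R_{>0}B_i)=\mathbb R_{>0}B_{\tau i}$ for $\tau\in P$, $i\in I$. If $\Gamma=NP$ is a group, it is discrete. In particular $N$ is discrete.
\end{lemma}

\begin{proof}
Suppose $1\ne\gamma_k=\nu_k\tau_k\to1$ with $\nu_k\in N$, $\tau_k\in P$. If $\nu_k=1$ for infinitely many $k$, this contradicts the discreteness of $P$. So for $k$ large $\nu_k$ is a nonempty reduced word; let $s_{\alpha_k}$ and $s_{\beta_k}$ be its first and last letters. Fix three distinct indices $r$ and points $v_r\in B_r$. For at least two of these, $\tau_kr\ne\beta_k$, so that $\tau_kv_r\in\mathbb R_{>0}X_{\beta_k}$ and $\gamma_kv_r\in\mathbb R_{>0}B_{\alpha_k}$. But the normalization of $\gamma_kv_r$ is close to $v_r\in B_r$ for $k$ large, and $B_r$ is open in $X$. Hence for $k$ large $\alpha_k=r$ for two different values of $r$: a contradiction. For the last claim take $P=\{1\}$.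
\end{proof}

\subsection{The criterion}

\begin{proposition}\label{prop:pingpong}
Let $\Gamma\supset N$ be a discrete irreducible subgroup of $\mathrm{SL}(V)$ such that $\Gamma b_\infty\subset\mathbb R_{>0}Nb_\infty$ and $\Gamma\cdot h\subset\mathbb R_{>0}N\cdot h$ for some $h\in Y_\infty$. Then $\Gamma$ satisfies \textup{(i)} but not \textup{(ii)}, hence not \textup{(iii)}.
\end{proposition}

\begin{proof}
\emph{An invariant convex set.} By \eqref{eq:words}, $\Gamma b_\infty\subset\mathbb R_{>0}X$. The convex cone (with $0$) generated by the compact set $X\subset\mathcal A$ is closed and salient. So the closed convex cone generated by $\Gamma b_\infty$ is salient; it is $\Gamma$-invariant and has interior by irreducibility. Its interior gives an invariant properly convex open set, and Theorem B applies.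

\emph{Localization.} By Lemma~\ref{lem:limit}(b) and \eqref{eq:words}, $\Lambda$ lies in the closure of $Nb_\infty$, hence in $X$; similarly $\Lambda^*$ lies in the closure of $N\cdot h$, hence in $Y$. We claim that
\begin{equation}\label{eq:local}
\Lambda\cap B_i\subset\mathbb R_{>0}\,s_i(X_i).
\end{equation}
A point of $Nb_\infty$ lying in $B_i$ comes from $wb_\infty$ with $w=s_iw'$ reduced, and $w'b_\infty\in\mathbb R_{>0}X_i$; so it lies in $\mathbb R_{>0}s_i(X_i)$. As $B_i$ is open in $X$ and the normalization of $s_i(X_i)$ is compact, \eqref{eq:local} follows.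

\emph{\textup{(T$^*$)} fails.} By Lemma~\ref{lem:powers}, $p_{jk}\in\Lambda$ and $q_{jk}\in\Lambda^*$. Letting $j\to\infty$ we get $b_\infty\in\Lambda$. Letting $k\to\infty$ along the two sequences of (A6) we get $g,g'\in\Lambda^*$. By (A3) both hyperplanes contain $b_\infty$, and they are distinct since $g\ne g'$ in $\mathcal A^*$.

\emph{\textup{(T)} holds.} Let $f\in\Lambda^*$ and $x,y\in\Lambda\cap\ker f$. If $f\in Y_\infty$, then $f>0$ on all $B_j$, so $x=y=b_\infty$. If $f\in D_{i_1}$, then $f>0$ on $X_{i_1}$, so $x,y\in B_{i_1}$. By \eqref{eq:local}, $s_{i_1}x$ and $s_{i_1}y$ are, up to normalization, in $X_{i_1}$, and they are points of $\Lambda$ on the hyperplane $s_{i_1}\cdot f\in\Lambda^*$. Repeat with this new triple. If at some step the form lands in $Y_\infty$, the two points coincide at that step, so $x=y$. Otherwise we get an infinite sequence $(i_m)$. After step $m$ the two points lie in $X_{i_m}$, and the next step finds them in $B_{i_{m+1}}$; so $i_{m+1}\ne i_m$. By construction $x$ and $y$ lie in the normalization of $s_{i_1}\cdots s_{i_m}X_{i_m}$ for all $m$, so $x=y$ by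 (A5).

Theorem B now gives (i) and the failure of (ii).
\end{proof}

\subsection{The involutions}\label{ss:invol}
Let $b\in\mathcal A$ and $f\in\mathcal A^*$ with $f(b)=0$. Write $\ker f=\mathbb Rb\oplus M$, $\dim M=n-1\ge1$; choose $w$ with $f(w)=1$ and $\sigma\in\mathrm{GL}(M)$ with $\sigma^2=1$, $\det\sigma=-1$. For $\lambda>0$ define $s^\lambda$ by
\[
s^\lambda b=\lambda^{-1}w,\qquad s^\lambda w=\lambda b,\qquad s^\lambda|_M=\sigma .
\]
Then $(s^\lambda)^2=1$ and $\det s^\lambda=1$.

\begin{lemma}\label{lem:invol}
Let $Q\subset\mathcal A$ be compact with $f>0$ on $Q$, and $Q^*\subset\mathcal A^*$ compact with $f'(b)>0$ for $f'\in Q^*$. For $\lambda$ large, $\ell>0$ on $s^\lambda Q$ and $(s^\lambda\cdot f')(o)>0$ for $f'\in Q^*$. As $\lambda\to\infty$, the normalized map induced by $s^\lambda$ converges on $Q$, uniformly together with its first derivative, to the constant $b$; and the normalization of $s^\lambda\cdot f'$ converges to $f$ uniformly for $f'\in Q^*$.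
\end{lemma}

\begin{proof}
Put $T_\lambda=\lambda^{-1}s^\lambda$. It maps $w$ to $b$, $b$ to $\lambda^{-2}w$, and acts on $M$ by $\lambda^{-1}\sigma$; so $T_\lambda\to b\otimes f$. The map $(T,v)\mapsto Tv/\ell(Tv)$ is smooth on the open set $\{\ell(Tv)\ne0\}\subset\mathrm{End}(V)\times\mathcal A$, which contains the compact set $\{b\otimes f\}\times Q$ because $\ell((b\otimes f)v)=f(v)>0$ for $v\in Q$. At $T=b\otimes f$ it is the constant map $b$. This gives the statements about $Q$. For those about $Q^*$, $\lambda^{-1}s^\lambda\cdot f'=f'\circ T_\lambda\to f'(b)f$ uniformly on $Q^*$, with $f'(b)$ bounded below by a positive constant and $f(o)=1$.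
\end{proof}

\section{A corner in every dimension: proof of Theorem A(1)}\label{sec:corner}

\subsection{The flags}
Use coordinates $(\xi,y,z)\in\mathbb R^{n-1}\times\mathbb R\times\mathbb R$ on $V$, with $\ell=z$ and $o=(0,1,0)$. So $\mathcal A^*$ consists of the forms $y-p\cdot\xi-cz$, with Euclidean coordinates $(p,c)$. We use the graph of $|\xi_1|+|\xi|^2$, a strictly convex function with a crease along $\xi_1=0$.

Let $I=\{1,2,\dots\}$ and choose distinct $a_i\in\mathbb R^{n-1}$, $|a_i|\le1$, $a_i\to0$, with first coordinates $a_{i,1}\ne0$ taking both signs infinitely often, with $a_{i,1}>0$ for $i\le n+1$, and such that the $n+1$ vectors $(1,a_i,|a_i|^2)\in\mathbb R^{n+1}$, $i\le n+1$, are linearly independent. This is possible because $1$, the coordinate functions and $|a|^2$ are linearly independent functions on every nonempty open subset of $\mathbb R^{n-1}$. Put $\epsilon_i=\mathrm{sgn}(a_{i,1})$, let $e_1$ be the first basis vector of $\mathbb R^{n-1}$, and let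
\begin{align*}
b_i&=(a_i,\ |a_{i,1}|+|a_i|^2,\ 1), & f_i&=y-(\epsilon_ie_1+2a_i)\cdot\xi+|a_i|^2z,\\
b_\infty&=(0,0,1), & f_\pm&=y\mp e_1\cdot\xi .
\end{align*}
Then
\begin{align*}
f_i(b_j)&=|a_{j,1}|-\epsilon_ia_{j,1}+|a_i-a_j|^2, & f_i(b_\infty)&=|a_i|^2,\\
f_\pm(b_j)&=|a_{j,1}|\mp a_{j,1}+|a_j|^2, & f_\pm(b_\infty)&=0 .
\end{align*}
So $f_i(b_i)=0$, while $f_i(b_j)>0$ for $j\ne i$, $f_i(b_\infty)>0$ and $f_\pm(b_j)>0$. Moreover $b_i\to b_\infty$, and $f_i\to f_+$ (resp.\ $f_-$) along the indices with $\epsilon_i=1$ (resp.\ $-1$). Since $a_i\ne0$ has positive distance to $\{a_j\}_{j\ne i}$,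
\[
\delta_i=\inf_{j\ne i}f_i(b_j)>0,\qquad \delta_i'=\inf_{j\ne i}f_j(b_i)>0,
\]
and in the limit $f_i(b_\infty)\ge\delta_i$ and $f_\pm(b_i)\ge\delta_i'$. The $f_i$ are distinct from each other and from $f_\pm$, as evaluation at $b_i$ shows.

\subsection{The ping-pong sets}
Let $B_i$ and $D_i$ be the closed balls of radius $r_i>0$ about $b_i$ in $\mathcal A$ and about $f_i$ in $\mathcal A^*$, and $Y_\infty=\{f_+,f_-\}$. Here $r_i\le1/i$, $20r_i\le\min(\delta_i,\delta_i')$, and $3r_i$ is at most the distance from $b_i$ to $\{b_j\}_{j\ne i}\cup\{b_\infty\}$ and from $f_i$ to $\{f_j\}_{j\ne i}\cup Y_\infty$. These distances are positive, because the last two sets are compact and contain neither $b_i$ nor $f_i$. Then the $B_i$ are disjoint from each other and from $b_\infty$, and they accumulate only at $b_\infty$ because $r_i\to0$; this is (A1). In the same way (A2) holds, and (A6) holds with $g=f_+$, $g'=f_-$.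

For (A3), note that $|p|\le4$ for the forms in the $D_i$ and $Y_\infty$, and $|\xi|\le2$ for the vectors in $X$. So for two such forms $f,f'$, with coordinates $(p,c)$ and $(p',c')$, and two such vectors $v=(\xi,y,1)$, $v'=(\xi',y',1)$,
\[
|f(v)-f'(v')|\le|y-y'|+4|\xi-\xi'|+2|p-p'|+|c-c'|\le5\big(|f-f'|+|v-v'|\big).
\]
For $f\in D_i$, $v\in B_j$, $i\ne j$, the number $f_i(b_j)$ is at least $\delta_i$ and at least $\delta_j'$. Hence
\[
f(v)\ge f_i(b_j)-5r_i-5r_j\ge\max(\delta_i,\delta_j')-\tfrac14\delta_i-\tfrac14\delta_j'>0 .
\]
Also $f(b_\infty)\ge\delta_i-5r_i\geq\frac34\delta_i>0$ for $f\in D_i$, and $f_\pm\ge\delta_j'-5r_j\ge\frac34\delta_j'>0$ on $B_j$. This is (A3).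

Let $s_i=s_i^{\lambda_i}$ be an involution built from $(b_i,f_i)$ as in \S\ref{ss:invol}, with any choice of $M,w,\sigma$. By (A3) and compactness there is $c_i>0$ with $f_i\ge c_i$ on $X_i$; and $f(b_i)>0$ for $f\in Y_i$ by \eqref{eq:positive}. Choose $R$ with $X\subset\{|v|\le R\}$. The set $Q_i=\{v\in\mathcal A:|v|\le R,\ f_i(v)\ge c_i\}$ is compact, convex and contains $X_i$. By Lemma~\ref{lem:invol}, for $\lambda_i$ large $s_i(Q_i)\subset\mathbb R_{>0}B_i$, the normalized map induced by $s_i$ is $\frac12$-Lipschitz on $Q_i$ (its derivative is small on a convex set), and $s_i\cdot Y_i\subset\mathbb R_{>0}D_i$. So (A4) holds, and, since $B_{i_{l+1}}\subset X_{i_l}$, so does (A5), with diameters at most $2^{-m}\,\mathrm{diam}\,X$.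

\subsection{Irreducibility and conclusion}
For $i\le n+1$ we have $a_{i,1}>0$, so $b_i=(a_i,a_{i,1}+|a_i|^2,1)$, and the coefficients of $f_i$ at $y$, $\xi$, $z$ are $1$, $-(e_1+2a_i)$, $|a_i|^2$. Both are images of $(1,a_i,|a_i|^2)$ under invertible linear maps not depending on $i$. So $b_1,\dots,b_{n+1}$ and $f_1,\dots,f_{n+1}$ are bases. Taking $r_1,\dots,r_{n+1}$ small from the start, any choice of points in $B_1\times\cdots\times B_{n+1}$ is a basis of $V$ and any choice in $D_1\times\cdots\times D_{n+1}$ is a basis of $V^*$. By Lemma~\ref{lem:subspaces}, a subspace $W$ invariant under all $s_js_k$ satisfies $W=V$ or $W^\perp=V^*$. Hence $N$ and its subgroup $N_0$ of words of even length are irreducible. By Lemma~\ref{lem:discrete}, $N$ is discrete. Proposition~\ref{prop:pingpong} with $\Gamma=N$ shows that $N$ satisfies (i) but neither (ii) nor (iii).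

For a free example take $N_0$. It is free on $\{s_1s_i\}_{i\ge2}$. Indeed, let $F$ be free on $t_i$, $i\ge2$, and let $\epsilon$ be the involution of $F$ inverting every $t_i$. Since $(\epsilon t_i)^2=t_i^{-1}t_i=1$, the rules $s_1\mapsto\epsilon$, $s_i\mapsto\epsilon t_i$ define a homomorphism from the free product $N$ to $F\rtimes\langle\epsilon\rangle$. It has inverse $\epsilon\mapsto s_1$, $t_i\mapsto s_1s_i$, well defined because $s_1(s_1s_i)s_1=(s_1s_i)^{-1}$, and it carries $N_0$ to $F$. The group $N_0$ is discrete and irreducible, and preserves the same strictly convex set as $N$; so it satisfies (i). The elements $p_{jk}\otimes q_{jk}$ of Lemma~\ref{lem:powers} are limits of multiples of powers of $s_js_k\in N_0$. So $b_\infty\in\Lambda(N_0)$ and $f_\pm\in\Lambda^*(N_0)$, as in the proof of Proposition~\ref{prop:pingpong}. Hence (T$^*$) fails for $N_0$, and by Theorem B (ii) and (iii) fail as well. By Lemma~\ref{lem:duality} the contragredient groups satisfy (ii) but neither (i) nor (iii). This proves Theorem A(1). \qed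

\section{Finitely generated examples: proof of Theorem A(2)}\label{sec:fg}

The sequence of flags in \S\ref{sec:corner} was chosen by hand, and each flag cost one generator. Now we look for a finitely generated group $P$ whose orbit of a single flag $(b_0,f_0)$ does the same: the points converge to one point $e$, while the hyperplanes accumulate on several hyperplanes through $e$.

\subsection{The unipotent group}
Let $n\ge4$ and $d=n-2\ge2$. Use coordinates $(\alpha,\beta,y_1,\dots,y_d,z)$ on $V$, and write $\alpha_1=\alpha$ and $\alpha_j=\beta$ for $j\ge2$. For $t\in\mathbb R^d$ let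
\[
\tau_t(\alpha,\beta,y,z)=\Big(\alpha,\ \beta,\ (y_j+t_j\alpha_j)_j,\ z+\sum_jt_jy_j+\tfrac12\sum_jt_j^2\alpha_j\Big).
\]
We have $\tau_s\tau_t=\tau_{s+t}$: the $y_j$-coordinates of both sides are $y_j+(s_j+t_j)\alpha_j$, and the $z$-coordinate of $\tau_s\tau_tv$ is
\[
z+\sum_jt_jy_j+\tfrac12\sum_jt_j^2\alpha_j+\sum_js_j(y_j+t_j\alpha_j)+\tfrac12\sum_js_j^2\alpha_j .
\]
So $P=\{\tau_t:t\in\mathbb Z^d\}\simeq\mathbb Z^d$ is a discrete group of unipotent matrices. On the invariant hyperplane $\alpha=\beta$ it preserves the quadratic form $2\alpha z-|y|^2$ and acts by translations along a paraboloid. There, the orbit of a point with $\alpha\ne0$ has a single limit, and so has the orbit of a hyperplane whose equation has a nonzero $z$-coefficient. Splitting the coordinate $\alpha$ into two, $\alpha$ and $\beta$, keeps a single limit for the points we use but not for the hyperplanes, as we shall see. This is where $d\ge2$ is needed.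

From $|\alpha_j|\le|v|$ and $|y|\le|v|$ we get
\begin{equation}\label{eq:growth}
|\tau_tv|\le\big(1+2|t|+\tfrac12|t|^2\big)|v|\le2(1+|t|^2)|v| .
\end{equation}

\subsection{The ping-pong sets}
Let
\[
e=(0,0,0,1),\quad b_0=(\tfrac12,\tfrac12,0,1),\quad f_0=z-\alpha-\beta,\quad \ell=z,\quad o=(1,1,0,3),
\]
\[
I=\mathbb Z^d,\qquad b_\infty=e,\qquad Y_\infty=\{\theta\alpha+(1-\theta)\beta:\ \theta\in[0,1]\}\subset\mathcal A^* .
\]
Then $f_0(b_0)=0$, $\ell(b_0)=1$ and $f_0(o)=1$. The group $P$ fixes $e$ and each element of $Y_\infty$. Directly from the definition of $\tau$,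
\begin{equation}\label{eq:values}
f_0(\tau_rb_0)=\tfrac14|r|^2,\qquad f_0(e)=1,\qquad f_0(\tau_{-s}o)=1+\tfrac12|s|^2 .
\end{equation}
Note that $|b_0|\le2$, $|f_0|\le2$ and $|o|\le4$. Let $0<\varepsilon\le\frac1{100}$, let $B_0$ and $D_0$ be the closed balls of radius $\varepsilon$ about $b_0$ in $\mathcal A$ and about $f_0$ in $\mathcal A^*$ (Euclidean norms in these coordinates and the dual ones), and let $B_t$, $D_t$ be the normalizations of $\tau_tB_0$ and $\tau_t\cdot D_0$.

\emph{The normalizations exist.} For $v=(\alpha,\beta,y,1)\in B_0$ we have $\alpha,\beta\ge\frac14$ and $|y|\le\varepsilon$, and $\varepsilon|t|\le\frac1{16}(1+|t|^2)$. Hence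
\[
\ell(\tau_tv)=1+t\cdot y+\tfrac12\sum_jt_j^2\alpha_j\ge1-\varepsilon|t|+\tfrac18|t|^2\ge\tfrac1{16}(1+|t|^2).
\]
For $f'\in D_0$, \eqref{eq:growth} and \eqref{eq:values} give
\[
(\tau_s\cdot f')(o)=f'(\tau_{-s}o)\ge1+\tfrac12|s|^2-8\varepsilon(1+|s|^2)\ge(\tfrac12-8\varepsilon)(1+|s|^2)>0 .
\]

\emph{Proof of} (A1). On $B_0$ we have $|y_j/\alpha_j|\le4\varepsilon<\frac14$, and $\tau_r$ adds $r_j$ to $y_j/\alpha_j$. So if $v,v'\in B_0$ and $\tau_rv\in\mathbb R_{>0}v'$, then $|r_j|<\frac12$ for all $j$ and $r=0$. Thus the $B_t$ are pairwise disjoint; they do not contain $e$, since $\alpha>0$ on them. As $t\to\infty$, $B_t\to e$ uniformly: before normalization the coordinates other than $z$ are $O(1+|t|)$, while $z\ge\frac1{16}(1+|t|^2)$. So $X$ and all $X_t$ are compact. The $B_t$ have nonempty interior in $\mathcal A$.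

\emph{Proof of} (A2) \emph{and} (A6). Let $f'=\zeta z+\sum_j\eta_jy_j-\mu\alpha-\nu\beta\in D_0$, so that $|\zeta-1|,|\eta_j|,|\mu-1|,|\nu-1|\le\varepsilon$. The form $\tau_s\cdot f'=f'\circ\tau_{-s}$ has coefficients
\begin{equation}\label{eq:coeff}
\begin{aligned}
z&:\ \zeta, &\qquad \alpha&:\ -\mu-\eta_1s_1+\tfrac12\zeta s_1^2,\\
y_j&:\ \eta_j-\zeta s_j, & \beta&:\ -\nu-\textstyle\sum_{j\ge2}\eta_js_j+\tfrac12\zeta\sum_{j\ge2}s_j^2 .
\end{aligned}
\end{equation}
The ratio of the $y_j$- and $z$-coefficients is $\eta_j/\zeta-s_j$ with $|\eta_j/\zeta|<\frac14$; so the $D_s$ are pairwise disjoint. Forms in $Y_\infty$ have zero $z$-coefficient; so $Y_\infty\cap D_s=\emptyset$. Divided by $\frac12\zeta|s|^2$ (for $s\ne0$), the form $\tau_s\cdot f'$ is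
\[
\frac{s_1^2}{|s|^2}\,\alpha+\Big(1-\frac{s_1^2}{|s|^2}\Big)\beta+O(1/|s|)
\]
uniformly on $D_0$. Its value at $o$ is $1+O(1/|s|)$, so the same expression holds after normalization. Hence as $s\to\infty$ the sets $D_s$ accumulate only on $Y_\infty$, and $Y$ and all $Y_s$ are compact. The limit depends on the direction of $s$: along $s=(k,0,\dots,0)$ we get $D_s\to\{\alpha\}$, and along $s=(0,k,0,\dots,0)$, $D_s\to\{\beta\}$. This is (A6).

\emph{Proof of} (A3). Let $f'=f_0+\phi\in D_0$ and $v=b_0+u\in B_0$, with $|\phi|,|u|\le\varepsilon$ and $|v|\le3$, and let $r\in\mathbb Z^d\setminus0$. By \eqref{eq:growth} and \eqref{eq:values},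
\[
f'(\tau_rv)=f_0(\tau_rb_0)+f_0(\tau_ru)+\phi(\tau_rv)\ge\tfrac14|r|^2-(4\varepsilon+6\varepsilon)(1+|r|^2)\ge(\tfrac14-20\varepsilon)|r|^2>0 .
\]
For $f\in D_s$ and $p\in B_t$ with $t\ne s$, $f(p)$ is a positive multiple of such a value with $r=t-s$; so $f>0$ on $B_t$. Also $f(e)$ is a positive multiple of some $f'(\tau_{-s}e)=f'(e)=\zeta>0$. Elements of $Y_\infty$ are positive on $B_t$, where $\alpha,\beta>0$, and vanish at $e$.

\subsection{The involution and (A4)}
Let $s=s^\lambda$ be the involution of \S\ref{ss:invol} built from $(b_0,f_0)$ with $w=e$ and $M=\{\alpha+\beta=0,\ z=0\}$, which is a complement of $\mathbb Rb_0$ in $\ker f_0$. The space $M$ has the basis $m_0=(1,-1,0,0),\partial_{y_1},\dots,\partial_{y_d}$, where $\partial_{y_j}$ is the basis vector of the coordinate $y_j$. Let $\sigma$ exchange $m_0$ and $\partial_{y_1}$ and fix $\partial_{y_j}$ for $j\ge2$. Then $\sigma^2=1$ and $\det\sigma=-1$.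

Let $c=\min_{X_0}f_0$, which is positive by (A3), and put
\[
U=\{v:\ \ell(v)>0,\ |v|<R\,\ell(v),\ f_0(v)>\tfrac c2\ell(v)\} .
\]
This is an open convex cone with salient closure, and it contains $X_0$ for $R$ large. The set $\overline U\cap\mathcal A$ is compact with $f_0\ge\frac c2$ on it, and $f'(b_0)>0$ for $f'\in Y_0$ by \eqref{eq:positive}. By Lemma~\ref{lem:invol}, for $\lambda$ large, $s(U)\subset\mathbb R_{>0}B_0$ and $s\cdot Y_0\subset\mathbb R_{>0}D_0$. Put $s_t=\tau_ts\tau_{-t}$ for $t\in\mathbb Z^d$. Since $\tau_t$ maps the rays of $X_0$ and $Y_0$ onto those of $X_t$ and $Y_t$, (A4) holds.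

\subsection{Contraction: (A5)}
In \S\ref{sec:corner} each $s_i$ had its own $\lambda_i$, chosen to make $s_i$ contract by $\frac12$ in a fixed metric. Now there is a single $\lambda$, and in the metric of $\mathcal A$ the contraction of $s_t$ is not obviously uniform in $t$. We use metrics that $P$ permutes. For an open convex cone $U'$ with salient closure, the \emph{Hilbert metric} on $\mathbb P(U')$ is the logarithm of the cross-ratio of two points with the endpoints of the chord through them. It is invariant under linear isomorphisms and induces the usual topology. On an interval $(p,q)$ it is $\big(\frac1{x-p}+\frac1{q-x}\big)dx$, and on $(0,\infty)$ it is $dx/x$.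

\begin{lemma}[Birkhoff]\label{lem:birkhoff}
Let $U_1$ and $U_2$ be open convex cones with salient closures, and $A$ an injective linear map with $A(U_1)\subset U_2$ such that $\mathbb P(AU_1)$ has Hilbert diameter $\le\Delta<\infty$ in $\mathbb P(U_2)$. Then $A:\mathbb P(U_1)\to\mathbb P(U_2)$ is $\tanh(\Delta/4)$-Lipschitz for the Hilbert metrics.
\end{lemma}

\begin{proof}
Given two distinct points of $\mathbb P(U_1)$, let $\mathcal I$ be the chord of $\mathbb P(U_1)$ through them and $\mathcal J$ the chord of $\mathbb P(U_2)$ containing $A(\mathcal I)$. The Hilbert metrics restrict to those of $\mathcal I$ and $\mathcal J$, and $A:\mathcal I\to A(\mathcal I)$ is projective, hence isometric for the Hilbert metric of the interval $A(\mathcal I)$. Identify $\mathcal J$ projectively with $(0,\infty)$ and $A(\mathcal I)$ with $(p,q)$. The diameter of $A(\mathcal I)$ in $\mathcal J$ is $\log(q/p)$; by hypothesis it is at most $\Delta$, so $0<p<q<\infty$. The ratio of the metric of $\mathcal J$ to that of $(p,q)$ at $x$ is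
\[
\frac{(x-p)(q-x)}{(q-p)x}=\frac{p+q-x-pq/x}{q-p}\le\frac{(\sqrt q-\sqrt p)^2}{q-p}=\frac{\sqrt q-\sqrt p}{\sqrt q+\sqrt p}=\tanh\big(\tfrac14\log(q/p)\big)\le\tanh(\Delta/4).
\]
Integrating between the two points gives the claim.
\end{proof}

Let $U_t=\tau_tU$, with Hilbert metric $d_t$ on $\mathbb P(U_t)$. For $t\ne t'$,
\[
s_{t'}(U_{t'})=\tau_{t'}s(U)\subset\mathbb R_{>0}B_{t'}\subset\mathbb R_{>0}X_t\subset U_t .
\]
The $d_t$-diameter of $X_t$ is $\Delta:=\mathrm{diam}_{d_0}(X_0)<\infty$ for every $t$, since $\tau_t$ is an isometry from $(\mathbb P(U),d_0)$ to $(\mathbb P(U_t),d_t)$ carrying $X_0$ to $X_t$. So by Lemma~\ref{lem:birkhoff} $s_{t'}:(\mathbb P(U_{t'}),d_{t'})\to(\mathbb P(U_t),d_t)$ is $\kappa$-Lipschitz with $\kappa=\tanh(\Delta/4)<1$.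

Let $(i_m)$ be a sequence in $I$ with $i_m\ne i_{m+1}$. The set $s_{i_2}\cdots s_{i_m}X_{i_m}\subset\mathbb R_{>0}X_{i_1}$ has $d_{i_1}$-diameter at most $\kappa^{m-1}\Delta\to0$. It lies in the fixed compact subset $X_{i_1}$ of $\mathbb P(U_{i_1})$, on which $d_{i_1}$ and the metric of $\mathcal A$ are uniformly equivalent; so its diameter in $\mathcal A$ tends to $0$. Applying $s_{i_1}$, which induces a uniformly continuous map on $X_{i_1}$, we get (A5).

\subsection{The group}
Let $\Gamma=\langle P,s\rangle$. The subgroup $N=\langle s_t:t\in\mathbb Z^d\rangle$ contains $s=s_0$ and is normalized by $P$; so $\Gamma=NP$. Since $P$ fixes $e$ and every $h\in Y_\infty$, $\Gamma e=Ne$ and $\Gamma\cdot h=N\cdot h$. If $1\ne\nu\in N$, then $\nu e\in\mathbb R_{>0}B_a$ for some $a$, so $\nu e\ne e$ and $\nu\notin P$. Hence $\Gamma=N\rtimes P$.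

The natural surjection $P*\mathbb Z/2\to\Gamma$, sending the generator $\varsigma$ of $\mathbb Z/2$ to $s$, is injective. Indeed, every element of $P*\mathbb Z/2$ is a product $\nu\tau$ of a reduced word $\nu$ in the conjugates $\tau_t\varsigma\tau_t^{-1}$ and an element $\tau\in P$. If its image is trivial, then $\tau=1$ and the image of $\nu$ is trivial; since $N$ is the free product of the $\langle s_t\rangle$, the word $\nu$ is empty. So $\Gamma\simeq\mathbb Z^{n-2}*\mathbb Z/2$. By Lemma~\ref{lem:discrete}, with $P$ acting on $I=\mathbb Z^d$ by translations, $\Gamma$ is discrete.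

\emph{Irreducibility.} The vectors $\tau_tb_0=(\frac12,\frac12,\frac12t,1+\frac14|t|^2)$, $t\in\mathbb Z^d$, span a space of dimension $n$, because $1,t_1,\dots,t_d,|t|^2$ are $d+2=n$ linearly independent functions on $\mathbb Z^d$. By \eqref{eq:coeff}, the forms
\[
\tau_s\cdot f_0=(z-\alpha-\beta)-\sum_js_jy_j+\tfrac12s_1^2\,\alpha+\tfrac12\Big(\sum_{j\ge2}s_j^2\Big)\beta
\]
span $V^*$, because $1,s_1,\dots,s_d,s_1^2,\sum_{j\ge2}s_j^2$ are $d+3=n+1$ linearly independent functions. Fix $n$ indices $t$ for which the $\tau_tb_0$ are independent and $n+1$ indices $s$ for which the $\tau_s\cdot f_0$ are independent. Taking $\varepsilon$ small from the start (before choosing $R$ and $\lambda$), any choice of points in the corresponding $B_t$, resp.\ $D_s$, is independent. So a subspace meeting all $B_t$ has dimension at least $n$, and a subspace of $V^*$ meeting all $D_s$ is $V^*$. By Lemma~\ref{lem:subspaces}, a $\Gamma$-invariant subspace is $0$, $V$, or a hyperplane $\ker g$.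

Suppose it is $\ker g$, with $g=\zeta z+\sum_j\eta_jy_j+a\alpha+b\beta\ne0$. Each $\tau_t$ is unipotent, so $g\circ\tau_t=g$ for all $t\in\mathbb Z^d$. The $y_j$-coefficient of $g\circ\tau_t$ is $\eta_j+\zeta t_j$; so $\zeta=0$. Then its $\alpha$- and $\beta$-coefficients are $a+\eta_1t_1$ and $b+\sum_{j\ge2}\eta_jt_j$; so $\eta=0$, and $g=a\alpha+b\beta$. As $s^2=1$, $g\circ s=\pm g$. From $\pm g(b_0)=g(sb_0)=\lambda^{-1}g(e)=0$ we get $a+b=0$. From $\pm g(m_0)=g(\sigma m_0)=g(\partial_{y_1})=0$ we get $a-b=0$. So $g=0$, a contradiction. Hence $\Gamma$ is irreducible. (This is why $\sigma$ mixes $m_0$ with $\partial_{y_1}$.)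

Proposition~\ref{prop:pingpong} applies: $\Gamma\simeq\mathbb Z^{n-2}*\mathbb Z/2$ satisfies (i) but neither (ii) nor (iii). By Lemma~\ref{lem:duality}, $\Gamma^*$ satisfies (ii) but neither (i) nor (iii). This proves Theorem A(2). \qed

\begin{thebibliography}{1}
\bibitem{BCM} Pierre-Louis Blayac, Micka\"el Crampon and Ludovic Marquis, \emph{Finitude g\'eom\'etrique en g\'eom\'etrie de Hilbert + an erratum/addendum}, arXiv:1202.5442 (2012).
\end{thebibliography}

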